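# Continuous selections on weakly orderable spaces that have no topological weak well-order

## 1. Minimum maps, and the guess that nothing else is possible

Suppose that from every nonempty closed subset $S$ of a space we can choose a point of $S$ so that the chosen point depends continuously on $S$. Suppose also that the space carries a linear order compatible with its topology. The easiest way to choose would be to take the least point of $S$, and this needs a compatible order in which every nonempty closed set has a least point. Does such an order have to exist? The first guess is **yes**: an order is given, a choice is given, and together they should produce an order in which the choice is "take the minimum". We test this guess on simple spaces, find it correct there, and then see why it fails.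

The question comes from Valentin Gutev, "On the Variety of Hyperspace Selections", arXiv:2606.01431 (2026). All spaces are infinite and Hausdorff.

**Definition 1.1.** For a space $X$ let $\mathcal F(X)$ be the set of nonempty closed subsets of $X$. The *Vietoris topology* on $\mathcal F(X)$ is generated by the sets
$$\langle\mathcal V\rangle=\Big\{S\in\mathcal F(X): S\subseteq\bigcup\mathcal V\ \text{ and }\ S\cap V\ne\emptyset\ \text{ for all }V\in\mathcal V\Big\},$$
where $\mathcal V$ is a finite family of open sets. A *selection* for $\mathcal F(X)$ is a map $f:\mathcal F(X)\to X$ with $f(S)\in S$ for all $S$. It is a *continuous selection* if it is continuous for the Vietoris topology.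

So $T$ is near $S$ if $T$ stays inside a prescribed open set around $S$ and still meets finitely many prescribed open sets that $S$ meets. For instance, if $d$ is an isolated point, then $\langle\{\{d\}\}\rangle=\{\{d\}\}$, while every $T\in\langle\{X,\{d\}\}\rangle$ contains $d$. The sets $\langle\mathcal V\rangle$ form a base, because
$$\langle\mathcal V\rangle\cap\langle\mathcal W\rangle=\Big\langle\big\{V\cap\textstyle\bigcup\mathcal W:V\in\mathcal V\big\}\cup\big\{W\cap\textstyle\bigcup\mathcal V:W\in\mathcal W\big\}\Big\rangle .$$
Indeed, if $S\subseteq\bigcup\mathcal V\cap\bigcup\mathcal W$, then $S$ meets $V\cap\bigcup\mathcal W$ exactly when it meets $V$, and similarly for $W$.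

**Definition 1.2.** A linear order $\le$ on $X$ is *compatible* if its open interval topology is coarser than the topology of $X$, that is, if all open rays $(\leftarrow,x)$ and $(x,\to)$ are open in $X$. The space $X$ is *weakly orderable* if it has a compatible linear order. It is *topologically weakly well-orderable* if it has a compatible linear order in which every nonempty closed subset of $X$ has a first element.

For example, the real line with the topology generated by the intervals $[a,b)$ is weakly orderable by the usual order: open rays are open, but the topology is strictly finer than the order topology. The interval $[0,1)$ with its usual topology and order is topologically weakly well-orderable. So is every discrete space, by any well-order.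

The guess says that a weakly orderable space with a continuous selection is topologically weakly well-orderable. The opposite implication holds, and it makes the guess tempting.

**Lemma 1.3.** If $\le$ is a compatible order on $X$ in which every nonempty closed set has a first element, then $S\mapsto\min S$ is a continuous selection for $\mathcal F(X)$.

*Proof.* Let $a=\min S$ and let $U$ be open with $a\in U$. The set $C=[a,\to)\setminus U$ is closed. If $C=\emptyset$, then $S\subseteq[a,\to)\subseteq U$, and $\min T\in U$ for all $T\in\langle\{U\}\rangle$. If $C\ne\emptyset$, let $c=\min C$. Then $c>a$ and $[a,c)\subseteq U$. Put $V=U\cap(\leftarrow,c)$, an open set containing $a$. Then $S\in\langle\{V,\,V\cup(a,\to)\}\rangle$. If $T$ is in this set, then some $t\in T$ lies in $V$, so $\min T\le t<c$. Now $\min T$ lies either in $V\subseteq U$ or in $(a,\to)\cap(\leftarrow,c)\subseteq[a,c)\subseteq U$. $\square$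

## 2. One non-isolated point: orders become chains of closed sets

The simplest non-discrete spaces have exactly one non-isolated point. Let $X=D\cup\{\infty\}$ be such a space, with $\infty\notin D$ the non-isolated point, and let
$$I=\{B\subseteq D: B\text{ is closed in }X\}.$$
Every set that contains an open neighborhood of $\infty$ is open, since all its other points are isolated. Hence $I$ is closed under subsets and finite unions. It contains all finite subsets of $D$, and $D\notin I$ because $\infty$ is not isolated. The neighborhoods of $\infty$ are exactly the sets $U\ni\infty$ with $X\setminus U\in I$, and every set containing $\infty$ is closed. Conversely, any ideal $I$ on $D$ that contains the finite sets and does not contain $D$ defines a Hausdorff space in this way: $d\in D$ and $\infty$ are separated by $\{d\}$ and $X\setminus\{d\}$. So such a space is the same thing as an ideal of "small" sets.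

**Definition 2.1.** A set $P\subseteq D$ is a *chain set* if it is the union of a well-ordered $\subseteq$-increasing family of members of $I$. It is a *$\sigma$-set* if it is a union of countably many members of $I$ (equivalently, by taking finite unions, of an increasing sequence of members of $I$).

For $Q\subseteq D$ write $I|Q=\{A\in I:A\subseteq Q\}$. The neighborhoods of $\infty$ in the subspace $Q\cup\{\infty\}$ are the complements of members of $I|Q$. So $Q\cup\{\infty\}$ is first countable at $\infty$ if and only if $I|Q$ is *countably generated*: there are countably many members of $I|Q$ such that each member of $I|Q$ is contained in one of them.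

For example, let $D=\omega_1$ and let $I$ consist of the bounded subsets. Then $D=\bigcup_{\alpha<\omega_1}\alpha$ is a chain set, but not a $\sigma$-set, since countably many bounded subsets of $\omega_1$ have a common bound.

One reduction will be used several times. A chain set $P$ either belongs to $I$ or can be written as an increasing union $\bigcup_{i<\mu}P_i$ of members of $I$ with $\mu$ an infinite regular cardinal. To see this, index the family by an ordinal $\theta$. If $\theta=0$ then $P=\emptyset$, and if $\theta$ is a successor then $P$ is the last member. If $\theta$ is a limit, pass to a cofinal subset of order type $\operatorname{cf}\theta$.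

**Proposition 2.2 (classification).** Let $X=D\cup\{\infty\}$ be a Hausdorff space whose only non-isolated point is $\infty$.

(a) $X$ is weakly orderable if and only if $D=P\cup Q$ with $P,Q$ disjoint chain sets.

(b) $X$ is topologically weakly well-orderable if and only if $D=P\cup Q$ disjointly, with $P$ a chain set and $Q\cup\{\infty\}$ first countable at $\infty$.

*Proof.* **Step 1: from an order to chain sets.** This step proves the forward half of (a). Let $\le$ be compatible, and put $P=\{d\in D:d<\infty\}$ and $Q=\{d\in D:d>\infty\}$. For $l\in P$ the ray $(l,\to)$ is open and contains $\infty$, and for $b\in Q$ the same holds for $(\leftarrow,b)$. Hence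
$$(\leftarrow,l]\in I\ \ (l\in P),\qquad [b,\to)\in I\ \ (b\in Q).\tag{1}$$
If $(l_i)$ is a well-ordered increasing cofinal sequence in $P$, then $P=\bigcup_i(\leftarrow,l_i]$. If $(b_j)$ is a well-ordered decreasing coinitial sequence in $Q$, then $Q=\bigcup_j[b_j,\to)$. (An empty side is trivially a chain set.) So $P$ and $Q$ are chain sets.

**Step 2: first elements make the right side first countable.** This step proves the forward half of (b). Keep the notation of Step 1 and suppose that every nonempty closed set has a first element. If $Q\neq\emptyset$, then $Q$ has a countable coinitial subset. Suppose it does not. Then $Q$ has no minimum, so there are $b_0>b_1>b_2>\cdots$ in $Q$. As $\{b_n:n<\omega\}$ is not coinitial, some $b\in Q$ satisfies $b<b_n$ for all $n$. By (1), $\{b_n:n<\omega\}\subseteq[b,\to)\in I$, so $\{b_n:n<\omega\}$ is closed. But it has no first element, a contradiction.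

Let $\{b_n:n<\omega\}$ be coinitial in $Q$. If $A\in I|Q$ is nonempty, its first element $a$ satisfies $a\ge b_n$ for some $n$, so $A\subseteq[b_n,\to)$. Thus the sets $[b_n,\to)$ generate $I|Q$. If $Q=\emptyset$ there is nothing to show. Since $P$ is a chain set by Step 1, this half is done.

**Step 3: from chain sets to an order.** This step proves the backward half of (a). Let $P=\bigcup_{i<\mu}P_i$ and $Q=\bigcup_{j<\nu}Q_j$ be increasing unions of members of $I$, with $\mu,\nu$ ordinals, and let $\rho(x)$ be the first index at which $x$ appears. Order $P$ by increasing $\rho$, and within each level of $\rho$ by a fixed well-order. Order $Q$ by *decreasing* $\rho$, and within each level by a fixed well-order. Finally put $P<\infty<Q$. Open rays not containing $\infty$ are subsets of $D$, hence open. If $x\in P$, the complement $(\leftarrow,x]$ of $(x,\to)$ consists of points $y$ with $\rho(y)\le\rho(x)$, so it is contained in $P_{\rho(x)}\in I$. If $x\in Q$, the complement $[x,\to)$ of $(\leftarrow,x)$ likewise consists of points with $\rho(y)\le\rho(x)$, so it is contained in $Q_{\rho(x)}\in I$. Hence the order is compatible.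

**Step 4: first elements exist if the right side is first countable.** This step proves the backward half of (b). Let $B_0,B_1,\dots$ generate $I|Q$ and put $Q_n=B_0\cup\dots\cup B_n$. The $Q_n$ increase, each member of $I|Q$ lies in some $Q_n$, and they cover $Q$ because singletons belong to $I|Q$. Use the order of Step 3 with this sequence, so $\nu=\omega$. Let $S\ne\emptyset$ be closed. If $S\cap P\ne\emptyset$, then $S$ has a first element, since $P$ is well-ordered and is an initial segment. If $S\cap P=\emptyset$ and $\infty\in S$, the first element is $\infty$. Otherwise $S\in I|Q$, so $S\subseteq Q_n$ for some $n$ and $\rho\le n$ on $S$. Let $m$ be the largest value of $\rho$ on $S$. The points of $S$ in level $m$ precede the rest of $S$, and that level is well-ordered, so $S$ has a first element. $\square$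

**Corollary 2.3.** If $\infty$ is a $G_\delta$-point, that is, if $D$ is a $\sigma$-set, then $X$ is topologically weakly well-orderable.

*Proof.* If $\{\infty\}=\bigcap_nU_n$ with $U_n$ open, then $D=\bigcup_n(X\setminus U_n)$ is a $\sigma$-set. Conversely, if $D=\bigcup_nB_n$ with $B_n\in I$, then $\{\infty\}=\bigcap_n(X\setminus B_n)$. A $\sigma$-set is a chain set, so (b) applies with $P=D$, $Q=\emptyset$. $\square$

Now test the guess. If $D=\{d_0,d_1,\dots\}$ is countable, the order $d_0<d_1<\dots<\infty$ works by hand: rays containing $\infty$ have finite complements, and the order is a well-order. If $D=\omega_1$ with the bounded sets as $I$, the order of the ordinal $\omega_1+1$ works. A case that needs both sides of $\infty$ is $D=P\cup Q$, with $P$ a copy of $\omega_1$, $Q$ a copy of $\omega$, and $B\in I$ when $B\cap P$ is bounded and $B\cap Q$ is finite. Here $D$ is not a chain set. Suppose $D=\bigcup_{i<\mu}D_i$ is increasing with $D_i\in I$ and $\mu$ infinite regular. If $\mu>\omega$, some $D_i$ contains the countable set $Q\notin I$. If $\mu=\omega$, then $P$ is a countable union of bounded sets. Both are impossible. Yet $I|Q$ is generated by countably many finite sets,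 so (b) applies and the guess survives.

## 3. Bounded sets on $\omega_1$ and $\omega_2$: a table that cannot be filled

By Proposition 2.2, a counterexample with one non-isolated point needs two essentially uncountable chain sets that do not merge into one. The first candidate is clear: unequal uncountable cofinalities. Let $D=L\cup R$ with $L=\{\ell_\xi:\xi<\omega_1\}$, $R=\{r_\eta:\eta<\omega_2\}$ disjoint and faithfully indexed. Let $B\in I$ if the indices of $B\cap L$ are bounded in $\omega_1$ and those of $B\cap R$ are bounded in $\omega_2$. Call this space $X_0$.

The space $X_0$ is weakly orderable by (a). It is not topologically weakly well-orderable. Suppose $D=P\cup Q$ as in (b). If $Q\cap L$ were unbounded, countably many generators of $I|Q$ would have a common bound on $L$, and a point of $Q\cap L$ beyond it would lie in none of them. The same argument applies to $R$. So $Q\in I$, and $P$ contains a tail of $L$ and a tail of $R$. In particular $P\notin I$, and $P=\bigcup_{i<\mu}P_i$ increasingly with $P_i\in I$ and $\mu$ infinite regular. If $\mu=\omega$, then $P\cap L$ is bounded. If $\mu>\omega_1$, then some $P_i$ contains all $\omega_1$ points of $P\cap L$. If $\mu=\omega_1$,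 then $P\cap R$ is bounded, as $\omega_1$ ordinals below $\omega_2$ have a bound below $\omega_2$. All three are impossible.

Does $X_0$ have a continuous selection? The natural rule is this: if $S$ meets only one of $L,R$, take the point of least index there. If $S$ meets both, let $\ell_\xi$ and $r_\eta$ be the points of least index and consult a table $c(\xi,\eta)\in\{\mathrm L,\mathrm R\}$ to decide between them. The set $\{\ell_\xi,\infty\}$ has value $\ell_\xi$, and each of its Vietoris neighborhoods contains $\{\ell_\xi,r_\eta\}$ for all large $\eta$. So continuity forces
$$\text{for each }\xi\text{ there is }\delta_\xi<\omega_2\text{ with }c(\xi,\eta)=\mathrm L\text{ for all }\eta\ge\delta_\xi,$$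
and by the same argument at $\{r_\eta,\infty\}$,
$$\text{for each }\eta\text{ there is }\varepsilon_\eta<\omega_1\text{ with }c(\xi,\eta)=\mathrm R\text{ for all }\xi\ge\varepsilon_\eta.$$
This is where it stops. Let $\delta=\sup_\xi\delta_\xi$, which is below $\omega_2$. Column $\delta$ is constantly $\mathrm L$, but it should be $\mathrm R$ from $\varepsilon_\delta$ on. The same inequality $\omega_1<\omega_2$ that ruins the well-order ruins the table. (In Section 7 we show that $X_0$ has no continuous selection at all.)

The way out is to reverse the priorities. Bounded exceptional sets are not essential. What continuity needs is that the exceptions in each row and each column are *small*, that is, members of the ideal. So choose the table first and then put its exceptional sets into the ideal. Write the table as a family of sets: $c(\xi,\eta)=\mathrm R$ exactly when $\xi\in A_\eta$. Then the ideal must contain, for every $\eta$, the column exceptions $\{\ell_\xi:\xi\notin A_\eta\}$, and for every $\xi$, the row exceptions $\{r_\eta:\xi\in A_\eta\}$. The ideal has to remain small enough that no compatible order has all first elements. On the $L$ side we want a proper ideal closed under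 unions of countably many, and even of fewer than $\kappa$, sets. This suggests taking the $A_\eta$ to be clubs.

## 4. A table of clubs

Let $\kappa$ be a regular uncountable cardinal. Ordinals are identified with the sets of their predecessors. A *club* is a closed unbounded subset of $\kappa$. A subset of $\kappa$ is *nonstationary* if it is disjoint from some club, and *stationary* otherwise. For example, the limit ordinals below $\kappa$ form a club, so the successor ordinals form an unbounded nonstationary set. We use these textbook facts.

- The nonstationary sets form a proper ideal $NS_\kappa$ that contains all bounded sets and is $\kappa$-complete: a union of fewer than $\kappa$ nonstationary sets is nonstationary.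
- Fodor's lemma: if $Z$ is stationary and $h:Z\to\kappa$ satisfies $h(i)<i$ for all $i\in Z$, then $h$ is constant on a stationary subset of $Z$.

**Theorem A.** Let $\kappa$ be any regular uncountable cardinal (e.g. $\kappa=\omega_1$), and let $\lambda\ge2^\kappa$ be any regular cardinal (e.g. $\lambda=(2^\kappa)^+$). There is a Hausdorff space $X$ of cardinality $\lambda$ with exactly one non-isolated point $\infty$ such that

1. $X$ is weakly orderable;
2. $\mathcal F(X)$ has a continuous selection $f$; moreover $f$ is locally constant on $\mathcal F(X)\setminus\{\{\infty\}\}$, and $f(S)=\infty$ only for $S=\{\infty\}$;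
3. $X$ is not topologically weakly well-orderable.

So, in ZFC, the guess is wrong: the answer to the question is no.

**Step 1: the table.** We want every club to occur as a column arbitrarily late, so that after any bounded part of the table is discarded all clubs are still available. There are at most $2^\kappa\le\lambda$ clubs, so there is a bijection of $\lambda$ with $\{\text{clubs}\}\times\lambda$. Let $A_\eta$ be the first coordinate of the image of $\eta$. For each club $A$ the set $\{\eta<\lambda:A_\eta=A\}$ has size $\lambda$, hence is unbounded in $\lambda$. Note also that $\lambda\ge2^\kappa>\kappa$.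

**Step 2: the ideal and the space.** Here the exceptional sets of the table are made small. Let $L=\{\ell_\xi:\xi<\kappa\}$ and $R=\{r_\eta:\eta<\lambda\}$ be disjoint and faithfully indexed, $D=L\cup R$, and $X=D\cup\{\infty\}$ with $\infty\notin D$. For $\xi<\kappa$, finite $F\subseteq\kappa$ and $\beta<\lambda$ put
$$N_\xi=\{r_\eta:\xi\in A_\eta\},\qquad N(F)=\bigcup_{\xi\in F}N_\xi=\{r_\eta:A_\eta\cap F\ne\emptyset\},\qquad R_{<\beta}=\{r_\eta:\eta<\beta\}.$$
Let $I$ consist of all $B\subseteq D$ such that
$$\{\xi:\ell_\xi\in B\}\in NS_\kappa\quad\text{and}\quad B\cap R\subseteq R_{<\beta}\cup N(F)\ \text{ for some }\beta<\lambda\text{ and some finite }F\subseteq\kappa.\tag{2}$$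
This is an ideal, since $N(F)\cup N(F')=N(F\cup F')$. It contains all finite sets, since $\{r_\eta\}\subseteq R_{<\eta+1}$ and bounded sets are nonstationary. It contains neither $L$ nor $D$, because $\kappa\notin NS_\kappa$. As in Section 2, let the points of $D$ be isolated and let the neighborhoods of $\infty$ be the sets $U\ni\infty$ with $X\setminus U\in I$. Then $X$ is Hausdorff, $|X|=\lambda$, the only non-isolated point is $\infty$, and the closed subsets of $D$ are exactly the members of $I$.

For $B\subseteq L$ call $B$ stationary or nonstationary if $\{\xi:\ell_\xi\in B\}$ is.

**Step 3: $X$ is weakly orderable.** This gives Theorem A(1). Order $L$ by increasing index, then $\infty$, then $R$ by decreasing index. Open rays not containing $\infty$ are subsets of $D$, hence open. An open ray containing $\infty$ either contains all points, or has complement $\{\ell_{\xi'}:\xi'\le\xi\}$, which is bounded and hence nonstationary, or has complement $\{r_{\eta'}:\eta'\le\eta\}=R_{<\eta+1}$. These complements are in $I$.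

**Remark.** Apart from (3), each such $X$ is very well behaved. It is scattered: a nonempty subspace contains a point of $D$, which is isolated, or is $\{\infty\}$. Every open cover of every subspace $Y$ has a disjoint open refinement: if $\infty\in Y$, take one member $U$ of the cover containing $\infty$ and the singletons of $Y\setminus U$; if $\infty\notin Y$, take singletons. So $X$ is hereditarily ultraparacompact. It is also strongly zero-dimensional. Given disjoint zero-sets $Z_0,Z_1$, take a disjoint open refinement of the cover $\{X\setminus Z_0,X\setminus Z_1\}$. The union of its members that meet $Z_0$ is clopen, contains $Z_0$, and misses $Z_1$.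

## 5. The selection read off from the table

This section proves Theorem A(2). For $S\in\mathcal F(X)$ let $\xi_S=\min\{\xi:\ell_\xi\in S\}$ if $S\cap L\ne\emptyset$, and $\eta_S=\min\{\eta:r_\eta\in S\}$ if $S\cap R\ne\emptyset$. Define
$$f(S)=\begin{cases}\infty&\text{if }S=\{\infty\},\\ \ell_{\xi_S}&\text{if }S\cap L\ne\emptyset=S\cap R,\\ r_{\eta_S}&\text{if }S\cap L=\emptyset\ne S\cap R,\\ \ell_{\xi_S}&\text{if }S\cap L\ne\emptyset\ne S\cap R\text{ and }\xi_S\notin A_{\eta_S},\\ r_{\eta_S}&\text{if }S\cap L\ne\emptyset\ne S\cap R\text{ and }\xi_S\in A_{\eta_S}.\end{cases}$$
Clearly $f(S)\in S$, and $f(S)=\infty$ only for $S=\{\infty\}$. It remains to check continuity at each $S$, with local constancy when $S\ne\{\infty\}$.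

**Case 1: $S=\{\infty\}$.** If $U\ni\infty$ is open and $T\in\langle\{U\}\rangle$, then $f(T)\in T\subseteq U$.

**Case 2: $S$ meets both $L$ and $R$.** Here we only have to keep the two leading indices fixed. Let $\xi=\xi_S$ and $\eta=\eta_S$. The set $O=X\setminus(\{\ell_{\xi'}:\xi'<\xi\}\cup R_{<\eta})$ is open, and $S\in\langle\{O,\{\ell_\xi\},\{r_\eta\}\}\rangle$. Every $T$ in this set has $\xi_T=\xi$ and $\eta_T=\eta$, so $f(T)=f(S)$.

**Case 3: $S$ meets only $L$.** Here nearby sets $T$ may acquire points of $R$, and the row exceptions must be excluded. Let $\xi=\xi_S$. The set $O=X\setminus(\{\ell_{\xi'}:\xi'<\xi\}\cup N_\xi)$ is open, since $N_\xi=N(\{\xi\})\in I$, and $S\in\langle\{O,\{\ell_\xi\}\}\rangle$. If $T$ is in this set, then $\xi_T=\xi$ and $T\cap N_\xi=\emptyset$. So either $T\cap R=\emptyset$, or $r_{\eta_T}\notin N_\xi$, that is, $\xi\notin A_{\eta_T}$. In both cases $f(T)=\ell_\xi=f(S)$.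

**Case 4: $S$ meets only $R$.** Now the column exceptions must be excluded. Let $\eta=\eta_S$. As $A_\eta$ is a club, $\kappa\setminus A_\eta\in NS_\kappa$, so $O=X\setminus(R_{<\eta}\cup\{\ell_\xi:\xi\notin A_\eta\})$ is open, and $S\in\langle\{O,\{r_\eta\}\}\rangle$. If $T$ is in this set, then $\eta_T=\eta$, and if $T\cap L\ne\emptyset$ then $\xi_T\in A_\eta$. So $f(T)=r_\eta=f(S)$.

This proves (2).

## 6. No compatible order has all first elements

Enlarging the ideal made the table possible, but it also made it harder to rule out a good order: the row exceptions $N_\xi$ are now small although they are unbounded in $R$. What saves us is that only finitely many $N_\xi$ may be used at a time. A chain of length $\kappa$ in $I$ uses $\kappa$ finite sets $G_i$, and the danger is that their union is stationary, so that every club meets it. The next lemma says that we can avoid this by passing to $\kappa$ many indices.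

**Lemma 6.1.** Let $G_i$ $(i<\kappa)$ be finite subsets of $\kappa$. There is $Z\subseteq\kappa$ with $|Z|=\kappa$ such that $\bigcup_{i\in Z}G_i$ is nonstationary.

*Proof.* The part of $G_i$ below $i$ is handled by Fodor's lemma, and the part from $i$ on by spacing out the indices.

For limit $i>0$ let $h(i)=\sup\{\xi+1:\xi\in G_i\cap i\}$ (with $\sup\emptyset=0$). As $G_i$ is finite and $i$ is a limit, $h(i)<i$. The limit ordinals form a club, so Fodor's lemma gives a stationary set $Z_0$ and $\gamma<\kappa$ with $h(i)=\gamma$, hence $G_i\cap i\subseteq\gamma$, for all $i\in Z_0$.

Now choose $i_\xi\in Z_0$ recursively for $\xi<\kappa$, so that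
$$i_\xi>\delta_\xi:=\sup_{\zeta<\xi}\max(G_{i_\zeta}\cup\{i_\zeta\}),\qquad\delta_0=0.$$
This is possible, since $\delta_\xi<\kappa$ by regularity and $Z_0$ is unbounded. Then $\delta_\xi<i_\xi\le\delta_{\xi+1}$, so $\xi\mapsto\delta_\xi$ is strictly increasing. For limit $\xi>0$ we have $\delta_\xi=\sup_{\zeta<\xi}\delta_{\zeta+1}$, so the map is continuous. Hence $K=\{\delta_\xi:0<\xi<\kappa,\ \xi\text{ limit}\}$ is a club. The set $G_{i_\xi}\setminus i_\xi$ is contained in $(\delta_\xi,\delta_{\xi+1}]$. The only $\delta_\zeta$ in this interval is $\delta_{\xi+1}$, whose index is not a limit, so $G_{i_\xi}\setminus i_\xi$ is disjoint from $K$. Therefore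
$$\bigcup_{\xi<\kappa}G_{i_\xi}\subseteq\gamma\cup(\kappa\setminus K),$$
which is nonstationary. Put $Z=\{i_\xi:\xi<\kappa\}$; the $i_\xi$ are strictly increasing, so $|Z|=\kappa$. $\square$

*Proof of Theorem A(3).* Suppose $X$ is topologically weakly well-orderable. By Proposition 2.2(b), $D=P\cup Q$ disjointly, with $P$ a chain set and $I|Q$ countably generated.

**Step A: $Q$ is a $\sigma$-set.** This is all we need to know about $Q$. Singletons of $Q$ belong to $I|Q$, so the countably many generators cover $Q$.

**Step B: $P\cap L$ is stationary.** This shows that $P$ must do the essential work on $L$. By Step A, $Q\cap L$ is a countable union of nonstationary sets. Since $NS_\kappa$ is $\kappa$-complete and $\kappa>\omega$, $Q\cap L$ is nonstationary. As $L=(P\cap L)\cup(Q\cap L)$ is stationary, so is $P\cap L$.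

**Step C: the chain for $P$ has length $\kappa$.** This uses $L$ to fix the length of the chain. By Step B, $P\notin I$, so $P=\bigcup_{i<\mu}E_i$ increasingly, with $E_i\in I$ and $\mu$ an infinite regular cardinal. If $\mu<\kappa$, then $P\cap L$ is a union of fewer than $\kappa$ nonstationary sets, contradicting Step B. If $\mu>\kappa$, then, since $|L|=\kappa<\mu=\operatorname{cf}\mu$, some $E_i$ contains all of $P\cap L$, so $P\cap L$ is nonstationary, again a contradiction. Hence $\mu=\kappa$.

**Step D: a point of $R$ that belongs to neither part.** This is the contradiction. By Step A write $Q\cap R=\bigcup_{n<\omega}C_n$ with $C_n\in I$. By (2) there are $\beta_n<\lambda$ and finite $F_n\subseteq\kappa$, and for $i<\kappa$ there are $\gamma_i<\lambda$ and finite $G_i\subseteq\kappa$, with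
$$C_n\subseteq R_{<\beta_n}\cup N(F_n),\qquad E_i\cap R\subseteq R_{<\gamma_i}\cup N(G_i).$$
As $\lambda$ is regular and $\lambda>\kappa$, some $\beta<\lambda$ satisfies $\beta\ge\beta_n$ and $\beta\ge\gamma_i$ for all $n$ and $i$. Let $M_0=\bigcup_nF_n$. It is countable, hence bounded in $\kappa$. Let $M_1=\bigcup_{i\in Z}G_i$ with $Z$ from Lemma 6.1. Then $M_0\cup M_1$ is nonstationary, so some club $A$ is disjoint from it. By the choice of the table there is $\eta\ge\beta$ with $A_\eta=A$. Where is $r_\eta$?

If $r_\eta\in Q$, then $r_\eta\in C_n$ for some $n$. As $\eta\ge\beta_n$, we get $r_\eta\in N(F_n)$, that is, $A\cap F_n\neq\emptyset$. This contradicts $A\cap M_0=\emptyset$.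

If $r_\eta\in P$, then $r_\eta\in E_i$ for all large $i<\kappa$. As $|Z|=\kappa$, such an $i$ can be taken in $Z$. As $\eta\ge\gamma_i$, we get $r_\eta\in N(G_i)$, that is, $A\cap G_i\ne\emptyset$. This contradicts $A\cap M_1=\emptyset$.

Since $r_\eta\in D=P\cup Q$, we have a contradiction. This proves (3) and Theorem A. $\blacksquare$

## 7. When one side of $\infty$ is countable

In Theorem A the order exhibited has uncountable sets on both sides of $\infty$. For spaces with one non-isolated point this is unavoidable, as the next theorem shows.

**Theorem B.** Let $X=D\cup\{\infty\}$ be a Hausdorff space whose only non-isolated point is $\infty$, with a continuous selection $f$ for $\mathcal F(X)$ and a compatible linear order for which $\{x<\infty\}$ or $\{x>\infty\}$ is countable. Then $X$ is topologically weakly well-orderable.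

Keep the ideal $I$ of Section 2. First we put continuity into a form in which only finite sets and neighborhoods of $\infty$ occur.

**Lemma 7.1.** Let $f$ be a continuous selection for $\mathcal F(X)$.

(i) Let $S\subseteq D$ and let $U$ be an open neighborhood of $f(S\cup\{\infty\})$. Then there are a finite $F\subseteq S$ and an open $V\ni\infty$ such that $f(T)\in U$ for each closed $T$ with $F\subseteq T\subseteq S\cup V$ and $T\cap V\ne\emptyset$. Here $F$ may be enlarged to any larger finite subset of $S$, and $V$ may be shrunk to any smaller open neighborhood of $\infty$.

(ii) If $Y\in I$ is nonempty, there is a finite $F\subseteq Y$ with $f(T)=f(Y)$ whenever $F\subseteq T\subseteq Y$ and $T\ne\emptyset$.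

*Proof.* (i) The sets $\langle\mathcal V\rangle$ form a base, so take $\langle\mathcal V\rangle\ni S\cup\{\infty\}$ that $f$ maps into $U$. Let $V$ be the intersection of the members of $\mathcal V$ that contain $\infty$; there is at least one. Each other member meets $S\cup\{\infty\}$ without containing $\infty$, so it meets $S$; let $F$ contain one such point for each. If $T$ is as stated, then $T\subseteq S\cup V\subseteq\bigcup\mathcal V$. It meets the members containing $\infty$ because $T\cap V\neq\emptyset$, and the others because $F\subseteq T$. So $T\in\langle\mathcal V\rangle$. If $F$ is enlarged or $V$ is shrunk, the conditions on $T$ become stronger.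

(ii) The point $f(Y)\in Y\subseteq D$ is isolated. Take $\langle\mathcal V\rangle\ni Y$ that $f$ maps into $\{f(Y)\}$, and let $F$ contain a point of $Y$ from each member of $\mathcal V$. Every nonempty $T\subseteq Y$ is in $I$, hence closed, and if $F\subseteq T$ then $T\in\langle\mathcal V\rangle$. $\square$

**Lemma 7.2.** If $S\subseteq D$, $S\notin I$, and $S=\bigcup_{\alpha<\mu}S_\alpha$ increasingly, with $S_\alpha\in I$ and $\mu$ regular uncountable, then $f(S\cup\{\infty\})\ne\infty$.

*Proof.* Suppose $f(S\cup\{\infty\})=\infty$. For $\alpha<\mu$ the set $U_\alpha=X\setminus S_\alpha$ is an open neighborhood of $\infty$; let $F_\alpha$ and $V_\alpha$ be as in Lemma 7.1(i) for $U_\alpha$. The set $S\cap V_\alpha$ is nonempty, as otherwise $S\subseteq X\setminus V_\alpha\in I$. So we can choose $\alpha_0<\alpha_1<\cdots$ below $\mu$ and $x_n\in S\cap V_{\alpha_n}$ with $F_{\alpha_n}\cup\{x_n\}\subseteq S_{\alpha_{n+1}}$. Let $T=\bigcup_n(F_{\alpha_n}\cup\{x_n\})$. As $\mu$ has uncountable cofinality, $\sup_n\alpha_n<\mu$, and $T\subseteq S_{\sup_n\alpha_n}\in I$. So $T$ is closed. For each $n$ we have $F_{\alpha_n}\subseteq T\subseteq S$ and $x_n\in T\cap V_{\alpha_n}$, so $f(T)\in U_{\alpha_n}=X\setminus S_{\alpha_n}$.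 But $f(T)\in T\subseteq\bigcup_nS_{\alpha_n}$, a contradiction. $\square$

**Example 7.3.** The space $X_0$ of Section 3 has no continuous selection. Suppose $f$ is one, and write $L_{\ge\beta}=\{\ell_\xi:\xi\ge\beta\}$ and $R_{\ge\delta}=\{r_\eta:\eta\ge\delta\}$. For $\beta<\omega_1$, Lemma 7.2 applies to $L_{\ge\beta}$ and gives $p_\beta:=f(L_{\ge\beta}\cup\{\infty\})\in L$. By Lemma 7.1(i) with $U=\{p_\beta\}$ there are a finite $F_\beta\ni p_\beta$, $F_\beta\subseteq L_{\ge\beta}$, and an open $V_\beta\ni\infty$, and $V_\beta\supseteq R_{\ge\delta_\beta}$ for some $\delta_\beta<\omega_2$. Let $\delta=\sup_\beta\delta_\beta<\omega_2$. In the same way $q:=f(R_{\ge\delta}\cup\{\infty\})\in R$, with a finite $G\ni q$, $G\subseteq R_{\ge\delta}$, and an open $V\ni\infty$, and $V\supseteq L_{\ge\beta}$ for some $\beta<\omega_1$. For this $\beta$ let $T=F_\beta\cup G$. Since $\emptyset\ne G\subseteq R_{\ge\delta}\subseteq V_\beta$, the choice of $F_\beta,V_\beta$ gives $f(T)=p_\beta\in L$. Since $\emptyset\ne F_\beta\subseteq L_{\ge\beta}\subseteq V$, the choice of $G,V$ gives $f(T)=q\in R$. This is a contradiction.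

*Proof of Theorem B.* **Step 1: the case that remains.** This step sets up the notation and disposes of the easy case. The reverse of a compatible order is compatible, so we may assume that $L=\{x<\infty\}$ is countable. Let $R=\{x>\infty\}$. As a countable union of singletons, $L$ is a $\sigma$-set. If $R$ is a $\sigma$-set, so is $D$, and Corollary 2.3 applies. So assume that $R$ is not a $\sigma$-set. By Step 1 of the proof of Proposition 2.2, $R$ is a chain set. It is not in $I$ and not a $\sigma$-set, so $R=\bigcup_{j<\nu}R_j$ increasingly with $R_j\in I$ and $\nu$ regular uncountable. We shall show that $I|L$ is countably generated.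

**Step 2: the finite sets in $L$ that win against $R$.** The aim is a neighborhood $V$ of $\infty$ such that no finite subset of $V\cap L$ always wins against points of $R$ near $\infty$. Let $\mathcal N$ be the set of nonempty finite $F\subseteq L$ for which there are $p_F\in F$ and an open $V_F\ni\infty$ with
$$f(F\cup H)=p_F\quad\text{for all nonempty finite }H\subseteq V_F\cap R.\tag{3}$$
Since $L$ is countable, so is $\mathcal N$. Fix such $p_F,V_F$ for $F\in\mathcal N$, and put $W=R\cap\bigcap_{F\in\mathcal N}V_F$ (so $W=R$ if $\mathcal N=\emptyset$). The set $R\setminus W=\bigcup_{F\in\mathcal N}(R\setminus V_F)$ is a $\sigma$-set, so $W$ is not a $\sigma$-set, and in particular $W\notin I$. Since $W=\bigcup_{j<\nu}(W\cap R_j)$, Lemma 7.2 gives $q:=f(W\cup\{\infty\})\in W$. By Lemma 7.1(i) with $U=\{q\}$ there are a finite $G$ with $q\in G\subseteq W$ and an open $V\ni\infty$ such that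
$$f(T)=q\quad\text{whenever }T\text{ is closed},\ G\subseteq T\subseteq W\cup V\text{ and }T\cap V\ne\emptyset.\tag{4}$$
Put $S_0=V\cap L$.

Then no $F\in\mathcal N$ is contained in $S_0$. Suppose one is, and let $T=F\cup G$. It is finite, hence closed, with $G\subseteq T\subseteq W\cup V$ and $\emptyset\ne F\subseteq T\cap V$, so $f(T)=q\in R$ by (4). But $G$ is a nonempty finite subset of $W\subseteq V_F\cap R$, so $f(T)=p_F\in L$ by (3). This is a contradiction.

**Step 3: $f(S\cup\{\infty\})=\infty$ for all $S\subseteq S_0$.** This step turns Step 2 into information about $L$ alone. Otherwise $f(S\cup\{\infty\})=p\in S$. Lemma 7.1(i) with $U=\{p\}$ gives a finite $F$ with $p\in F\subseteq S$ and an open $V'\ni\infty$. For every nonempty finite $H\subseteq V'\cap R$ the set $T=F\cup H$ satisfies $F\subseteq T\subseteq S\cup V'$ and $T\cap V'\neq\emptyset$, so $f(F\cup H)=p$. Thus $F\in\mathcal N$ with $F\subseteq S_0$, contradicting Step 2.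

**Step 4: neighborhoods of $\infty$ attached to finite subsets of $S_0$.** These give the countable family we are looking for. Let $F\subseteq S_0$ be finite. By Step 3, $f(F\cup\{\infty\})=\infty$. Apply Lemma 7.1(i) to $S=F$ and $U=X\setminus F$, enlarge the finite set to $F$, and shrink the neighborhood to one disjoint from $F$. This gives an open $V'_F\ni\infty$, disjoint from $F$, with $f(F\cup H)\in(F\cup H)\setminus F$, hence
$$f(F\cup H)\in H\quad\text{for all nonempty finite }H\subseteq V'_F.\tag{5}$$

**Step 5: every $A\in I$ with $A\subseteq S_0$ misses some $V'_F$.** This step shows that the family generates. Otherwise choose recursively $y_n\in A\cap V'_{\{y_0,\dots,y_{n-1}\}}$ for all $n<\omega$. These points are distinct, because $V'_F$ is disjoint from $F$. The set $Y=\{y_n:n<\omega\}$ is contained in $A$, so $Y\in I$. Let $f(Y)=y_k$, and let $F\subseteq Y$ be finite as in Lemma 7.1(ii). Take $m>k$ with $F\subseteq T=\{y_0,\dots,y_m\}$. Then $f(T)=f(Y)=y_k$. But $y_m\in V'_{\{y_0,\dots,y_{m-1}\}}$, so (5) with $H=\{y_m\}$ gives $f(T)=y_m\neq y_k$, a contradiction.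

**Step 6: $I|L$ is countably generated.** This step finishes the proof. By Step 5, each member of $I|S_0$ is contained in one of the sets $S_0\setminus V'_F\in I$, and there are only countably many of these, since $S_0$ is countable. Moreover $L\setminus S_0=L\setminus V\in I$. So $I|L$ is generated by the countably many sets $(L\setminus S_0)\cup(S_0\setminus V'_F)$, and $L\cup\{\infty\}$ is first countable at $\infty$. As $R$ is a chain set, Proposition 2.2(b) with $P=R$ and $Q=L$ shows that $X$ is topologically weakly well-orderable. $\blacksquare$
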